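# A nontrivial field of Jiang–Su algebras over the Hilbert cube

## 1. The guess: a constant fibre $\mathcal Z$ or $\mathcal O_\infty$ forces a product

Take a family of $C^*$-algebras over a compact space $X$ in which every fibre is the same algebra $\mathcal D$, where $\mathcal D$ is as self-similar as a $C^*$-algebra can be and has the $K$-theory of the complex numbers. The natural first guess is that the family is a product, $A\cong \mathcal C(X)\otimes\mathcal D$, whatever $X$ is. We make this precise, test it, find infinite-dimensional spaces where it is right, and then show that over the Hilbert cube it is wrong.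

**Definition (strongly self-absorbing).** A unital separable $C^*$-algebra $\mathcal D\ne\mathbb C$ is strongly self-absorbing if there is an isomorphism $\mathcal D\to\mathcal D\otimes\mathcal D$ which is approximately unitarily equivalent to $d\mapsto d\otimes 1_{\mathcal D}$. It is $K_1$-injective if the canonical map $U(\mathcal D)/U_0(\mathcal D)\to K_1(\mathcal D)$ is injective.

Example: $\mathcal D=M_{2^\infty}$. There is an isomorphism $\sigma:\mathcal D\to\mathcal D\otimes\mathcal D$, by regrouping tensor factors. On $M_{2^k}\subset\mathcal D$ both $\sigma$ and $d\mapsto d\otimes1$ are unital, so they send a minimal projection $e$ to projections whose $K_0$-classes, multiplied by $2^k$, give $[1]$. Since $K_0(\mathcal D\otimes \mathcal D)$ is torsion free and UHF algebras have cancellation, the two restrictions are unitarily equivalent. Letting $k\to\infty$ gives approximate unitary equivalence. Further examples are $\mathcal O_2$, $\mathcal O_\infty$, the Jiang–Su algebra $\mathcal Z$, all UHF algebras of infinite type, and tensor products of $\mathcal O_\infty$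 with these. All of them are $K_1$-injective.

**Definition ($\mathcal C(X)$-algebra).** Let $X$ be compact Hausdorff. A $\mathcal C(X)$-algebra is a $C^*$-algebra $A$ with a unital $*$-homomorphism $\mu:\mathcal C(X)\to Z(\mathcal M(A))$ into the center of the multiplier algebra. For closed $Y\subset X$ put $J_Y=\mathcal C_0(X\setminus Y)\cdot A$ and $A_Y=A/J_Y$. The fibre at $x$ is $A_x=A_{\{x\}}$, and $a(x)\in A_x$ denotes the image of $a\in A$. An isomorphism of $\mathcal C(X)$-algebras is a $*$-isomorphism intertwining the structure maps.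

Example: $\{f\in C([0,1],M_2):f(0)\in\mathbb C1\}$ is a $\mathcal C([0,1])$-algebra with fibre $\mathbb C$ at $0$ and $M_2$ elsewhere. Another: $\mathbb C$, with $\mathcal C([0,1])$ acting through evaluation at $0$, has fibre $\mathbb C$ at $0$ and zero fibres elsewhere. So $x\mapsto\|a(x)\|$ need not be continuous; it is always upper semicontinuous.

Three facts are taken as known.

(I) If $A$ is a separable unital $\mathcal C(X)$-algebra over a finite-dimensional compact metrizable space $X$, with all fibres isomorphic to the same strongly self-absorbing $K_1$-injective $\mathcal D$, then $A\cong\mathcal C(X)\otimes\mathcal D$ as $\mathcal C(X)$-algebras.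

(II) For $X=\prod_{\mathbb N}S^2$ and any prescribed UHF algebra $U$ of infinite type there is a $\mathcal C(X)$-algebra with all fibres isomorphic to $U$ which does not absorb $U$, hence is not isomorphic to $\mathcal C(X)\otimes U$.

(III) There is a separable unital $\mathcal C(X)$-algebra over the Hilbert cube with all fibres isomorphic to $\mathcal O_2$ which does not have trivial $K$-theory, hence is not isomorphic to $\mathcal C(X)\otimes\mathcal O_2$.

So finite-dimensionality cannot be dropped from (I) in general. The question, posed in Marius Dadarlat, Wilhelm Winter, "Trivialization of C(X)-algebras with strongly self-absorbing fibres", arXiv:0705.1497 (2007), is whether (I) also fails for infinite-dimensional $X$ when $\mathcal D=\mathcal O_\infty$ or $\mathcal D=\mathcal Z$.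

**Finite $X$.** If $X$ is a finite set, the indicator functions of its points are central projections in $A$ with sum $1$, so $A=\bigoplus_xA_x\cong\mathcal C(X)\otimes\mathcal D$. The guess holds.

**A convergent sequence.** Let $X=\mathbb N\cup\{\infty\}$. This is zero-dimensional, so (I) applies, but it is instructive to try by hand. Choose isomorphisms $\theta_k:A_k\to\mathcal D$ and $\alpha:\mathcal D\to A_\infty$, and try $\Theta(a)(k)=\theta_k(a(k))$, $\Theta(a)(\infty)=\alpha^{-1}(a(\infty))$. This can fail at $\infty$: for $A=\mathcal C(X,\mathcal D)$, $\alpha=\mathrm{id}$, $\theta_k=\mathrm{id}$ for even $k$ and $\theta_k=\mathrm{Ad}(u)$ for odd $k$, with $u$ a noncentral unitary, a constant function $d$ with $udu^*\neq d$ is sent to a discontinuous function. The $\theta_k$ must be corrected, and self-absorption supplies unitaries that do it. The same correction works when the points $k$ are replaced by finite-dimensional pieces, so the guess holds for some infinite-dimensional spaces.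

**Proposition C.** Let $\mathcal D$ be strongly self-absorbing and $K_1$-injective. Let $X$ be compact metrizable with a point $\infty$ that has a neighborhood base of clopen sets $V$ such that $X\setminus V$ is finite-dimensional (e.g. the one-point compactification of $\bigsqcup_n[0,1]^n$). Then the conclusion of (I) holds for $X$.

Over the Hilbert cube the guess fails, both for $\mathcal Z$ and for $\mathcal O_\infty$.

**Theorem A.** Let $Q$ be the Hilbert cube. There is a separable unital $\mathcal C(Q)$-algebra $A$ with $A_x\cong\mathcal Z$ for all $x\in Q$ and $K_0(A)\cong\mathbb Z$, $K_1(A)\cong\mathbb Z$. All fibres of the $\mathcal C(Q)$-algebra $A\otimes\mathcal O_\infty$ are isomorphic to $\mathcal O_\infty$, and $K_1(A\otimes\mathcal O_\infty)\cong\mathbb Z$. Since $K_1(\mathcal C(Q)\otimes\mathcal Z)=0=K_1(\mathcal C(Q)\otimes\mathcal O_\infty)$, neither algebra is trivial.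

The distinction is made by $K_1$, hence already at the level of $C^*$-algebras. The example spreads to other fibres and bases.

**Theorem B.** Let $\mathcal D$ be any strongly self-absorbing $C^*$-algebra and $X$ any compact metrizable space containing a homeomorphic copy of $Q$. Then there is a separable unital $\mathcal C(X)$-algebra with all fibres $\cong\mathcal D$ that is not isomorphic to $\mathcal C(X)\otimes\mathcal D$ as a $\mathcal C(X)$-algebra. For $\mathcal D\not\cong\mathcal O_2$ it can be chosen $\mathcal D$-absorbing.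

These notes do not settle which infinite-dimensional $X$ containing no Hilbert cube admit counterexamples.

## 2. Facts about fibres, $K$-theory and classification

**$\mathcal C(X)$-algebras.** We use three textbook facts: $x\mapsto\|a(x)\|$ is upper semicontinuous; the norm in $A_Y$ is $\sup_{x\in Y}\|a(x)\|$; and for closed $Z\subset Y\subset X$ the restriction of $A_Y$ to $Z$ is $A_Z$.

**Lemma 1.** Let $\Phi:A\to B$ be a $\mathcal C(X)$-linear $*$-homomorphism of $\mathcal C(X)$-algebras that induces an isomorphism $A_x\to B_x$ for every $x$. Then $\Phi$ is an isomorphism.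

*Proof.* Fibrewise isomorphisms are isometric and norms are suprema of fibre norms, so $\Phi$ is isometric and its image is closed. Let $b\in B$ and $\varepsilon>0$. For each $x$ pick $a_x\in A$ with $\Phi(a_x)(x)=b(x)$. By upper semicontinuity $\|\Phi(a_x)(y)-b(y)\|<\varepsilon$ for $y$ near $x$. Take a finite subcover by such neighborhoods, with centers $x_i$, and a partition of unity $(f_i)$ subordinate to it. Then $\|\Phi(\sum f_ia_{x_i})-b\|=\sup_y\|\sum_i f_i(y)(\Phi(a_{x_i})-b)(y)\|\le\varepsilon$. So the image is dense, hence everything. $\square$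

**[JS]** (Jiang–Su, 1999). For coprime $p,q$ let
$$Z_{p,q}=\{f\in C([0,1],M_p\otimes M_q): f(0)\in M_p\otimes1,\ f(1)\in1\otimes M_q\}.$$
Then $K_0(Z_{p,q})=\mathbb Z[1]$ and $K_1(Z_{p,q})=0$. The algebra $\mathcal Z$ is a simple, unital, monotracial inductive limit of such algebras with $p,q\to\infty$ and injective unital connecting maps. In particular $Z_{p,q}\subset\mathcal Z$ unitally for arbitrarily large coprime $p<q$. Moreover $\mathcal Z$ is nuclear, $K_0(\mathcal Z)=\mathbb Z[1]$, $K_1(\mathcal Z)=0$, and $\mathcal Z\cong\mathcal Z\otimes\mathcal Z\cong\mathcal Z^{\otimes\infty}$.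

Example: $Z_{2,3}$ has no projections other than $0$ and $1$. The rank of a projection $f(t)\in M_6$ is constant in $t$. At $t=0$ it is a multiple of $3$, and at $t=1$ a multiple of $2$, so it is $0$ or $6$.

**[TW]** (Toms–Winter, 2007). Let $\mathcal D$ be strongly self-absorbing. (a) A separable unital $B$ satisfies $B\cong B\otimes\mathcal D$ iff there is a unital $*$-homomorphism $\mathcal D\to(\ell^\infty(B)/c_0(B))\cap B'$. (b) $\mathcal D\cong\mathcal D^{\otimes\infty}$, and there are unitaries $u_n\in\mathcal D\otimes\mathcal D$ with $u_n(d\otimes1)u_n^*\to1\otimes d$ for all $d\in\mathcal D$. (c) $\mathcal D$ is simple and nuclear, and is either purely infinite or stably finite with a unique tracial state.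

**[CETWW]** (Castillejos–Evington–Tikuisis–White–Winter, *Nuclear dimension of simple $C^*$-algebras*, Invent. Math. 2021, Cor. D, resting on Gong–Lin–Niu, Elliott–Gong–Lin–Niu and Tikuisis–White–Winter). Two simple, separable, unital, nuclear, $\mathcal Z$-stable $C^*$-algebras satisfying the UCT are isomorphic iff their Elliott invariants (ordered $K_0$ with unit class, $K_1$, trace simplex, pairing) are isomorphic.

We also use the Kirchberg–Phillips theorem (unital, separable, simple, nuclear, purely infinite algebras in the bootstrap class are classified by $K_0$ with unit class and $K_1$), Kirchberg's absorption theorem $B\otimes\mathcal O_2\cong\mathcal O_2$ for $B$ simple, separable, unital and nuclear, Bott periodicity, and the closure of the bootstrap class under countable inductive limits and tensor products. For Theorem B only we use **[W11]** (Winter, 2011): $\mathcal D\otimes\mathcal Z\cong\mathcal D$ for every strongly self-absorbing $\mathcal D$.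

**Künneth.** Let $B$ be unital, separable and in the bootstrap class with $K_0(B)=\mathbb Z[1]$ infinite cyclic and $K_1(B)=0$. By Schochet's Künneth theorem the exterior product $K_i(C)\otimes K_0(B)\to K_i(C\otimes B)$ is an isomorphism for separable $C$, since $K_*(B)$ is free. As $x\times[1]$ is the image of $x$ under $c\mapsto c\otimes1$, we get:
$$c\mapsto c\otimes 1_B\ \text{ induces an isomorphism } K_*(C)\to K_*(C\otimes B).\tag{1}$$
This applies to $B=Z_{p,q}$ (type I), to $B=\mathcal Z^{\otimes n}$, and to $B=\mathcal O_\infty$.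

**Lemma 2.** Let $L$ be an inductive limit, with unital connecting maps, of algebras $L_n=C(W_n)\otimes\mathcal Z^{\otimes n}$, $n\ge1$, where each $W_n$ is compact metrizable. Then $L\cong L\otimes\mathcal Z$.

*Proof.* Choose a dense sequence $(a_i)$ in $L$ consisting of images of elements of the $L_n$, and a dense sequence $(z_j)$ in $\mathcal Z$. Given $k$, choose $n$ and $b_1,\dots,b_k\in L_n$ with images $a_1,\dots,a_k$. Since $\mathcal Z^{\otimes n}\cong\mathcal Z^{\otimes\infty}$, each $b_i$ can be approximated by some $b_i'\in C(W_n)\otimes\mathcal Z^{\otimes N}\otimes1$, for a common large $N$, as well as we like. The embedding $\sigma$ of $\mathcal Z$ as the $(N+1)$-st tensor factor commutes with all $b_i'$, and $\|[\sigma(z),b_i]\|\le2\|z\|\,\|b_i-b_i'\|$. So we may arrange $\|[\sigma(z_j),b_i]\|\le1/k$ for $i,j\le k$. Let $\sigma_k:\mathcal Z\to L$ be the composition of $\sigma$ with $L_n\to L$. The sequence $(\sigma_k)$ defines a unital $*$-homomorphism $\mathcal Z\to(\ell^\infty(L)/c_0(L))\cap L'$, and [TW](a) applies. $\square$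

## 3. Finite-dimensional pieces converging to a point: proof of Proposition C

Let $A$ be a separable unital $\mathcal C(X)$-algebra with all fibres $\cong\mathcal D$. It helps to keep the case $X=\mathbb N\cup\{\infty\}$ in mind, where each $X_k$ below is one point.

**Step 1: cut $X$ into pieces.** This step reduces everything away from $\infty$ to (I). A finite union of closed finite-dimensional sets is finite-dimensional. So, intersecting members of the given base of small diameter, we obtain a decreasing neighborhood base $X=V_0\supset V_1\supset\cdots$ of $\infty$ with $V_k$ clopen and $X\setminus V_k$ finite-dimensional for $k\ge1$. Put $X_k=V_{k-1}\setminus V_k$ for $k\ge1$. These sets are clopen and finite-dimensional, and $X\setminus\{\infty\}=\bigsqcup_kX_k$. If $\infty$ is isolated, then $\{\infty\}$ contains, hence equals, some $V$ from the base, so $X$ is finite-dimensional and (I) applies. Otherwise every $V_{k-1}$ contains a point other than $\infty$, and some later $V_j$ misses it. After passing to a subsequence all $X_k\ne\emptyset$. By (I) there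 are $\mathcal C(X_k)$-isomorphisms
$$\theta_k:A_{X_k}\to E_k:=\mathcal C(X_k)\otimes\mathcal D .$$
This is the only use of $K_1$-injectivity.

**Step 2: transport the fibre at $\infty$ to the pieces.** The purpose is to compare $A_\infty$ with the $E_k$ asymptotically. Fix an isomorphism $\alpha:\mathcal D\to A_\infty$. Since $\mathcal D$ is separable and nuclear, the Choi–Effros theorem gives a unital completely positive lift $\rho:\mathcal D\to A$ of $\alpha$. Let $\rho_k:\mathcal D\to A_{X_k}$ be $\rho$ followed by restriction. For $d,d'\in\mathcal D$ the element $\rho(dd')-\rho(d)\rho(d')$ vanishes at $\infty$. By upper semicontinuity its fibre norms are small on $V_{k-1}\supset X_k$ for large $k$, so $\|\rho_k(dd')-\rho_k(d)\rho_k(d')\|\to0$. Hence $(\theta_k\rho_k)_k$ induces a unital $*$-homomorphism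
$$\varphi:\mathcal D\to E_\infty:=\prod_kE_k\Big/\bigoplus_kE_k,$$
where $\bigoplus$ is the $c_0$-sum, so that the quotient norm of $(e_k)$ is $\limsup\|e_k\|$. Let $\kappa:\mathcal D\to E_\infty$ be given by $d\mapsto(1\otimes d)_k$.

**Step 3: $\varphi$ and $\kappa$ are approximately unitarily equivalent.** This is where self-absorption enters. Let $C\subset E_\infty$ be the separable subalgebra generated by $\varphi(\mathcal D)\cup\kappa(\mathcal D)$. Fix dense sequences $(d_j)$ in $\mathcal D$ and $(c^{(i)})$ in $C$ with lifts $(c^{(i)}_k)_k$. As $E_k\cong\mathcal C(X_k)\otimes\mathcal D^{\otimes\infty}$, the far-out-tensor-factor argument of Lemma 2 gives unital $*$-homomorphisms $\eta_k:\mathcal D\to E_k$ with $\|[\eta_k(d_j),c_k^{(i)}]\|\le1/k$ for $i,j\le k$. They induce a unital $*$-homomorphism $\eta:\mathcal D\to E_\infty\cap C'$. Since $\varphi$ and $\eta$ have commuting ranges and $\mathcal D$ is nuclear, they define a unital $*$-homomorphism $\varphi\otimes\eta:\mathcal D\otimes\mathcal D\to E_\infty$. With $u_n$ as in [TW](b), the unitaries $(\varphi\otimes\eta)(u_n)$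 conjugate $\varphi(d)=(\varphi\otimes\eta)(d\otimes1)$ to elements converging to $\eta(d)$. So $\varphi$ and $\eta$ are approximately unitarily equivalent. Likewise for $\kappa$ and $\eta$, hence for $\varphi$ and $\kappa$.

**Step 4: correct the $\theta_k$.** We turn Step 3 into unitaries $w_k\in E_k$. A unitary of $E_\infty$ lifts to a bounded sequence $(x_k)$ with $x_k^*x_k\to1$ and $x_kx_k^*\to1$ in norm. For large $k$ replace $x_k$ by the unitary in its polar decomposition, and for the other $k$ by $1$. So for every $n$ there are unitaries $w_k^{(n)}\in E_k$ with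
$$\limsup_k\big\|w_k^{(n)}\theta_k(\rho_k(d_j))w_k^{(n)*}-1\otimes d_j\big\|<1/n\qquad(j\le n).$$
Choose $k_1<k_2<\cdots$ such that for $k\ge k_n$ these norms are below $1/n$ for all $j\le n$. Put $w_k=w_k^{(n)}$ for $k_n\le k<k_{n+1}$ and $w_k=1$ for $k<k_1$. By density of $(d_j)$ and contractivity of $\rho_k$,
$$\|w_k\theta_k(\rho_k(d))w_k^*-1\otimes d\|\to0\qquad\text{for all }d\in\mathcal D.\tag{2}$$
Put $\theta_k'=\mathrm{Ad}(w_k)\circ\theta_k$, again a $\mathcal C(X_k)$-isomorphism.

**Step 5: glue.** We now repeat the naive construction of Section 1 with $\theta_k'$. For $a\in A$ let $\Theta(a)|_{X_k}=\theta'_k(a|_{X_k})$ and $\Theta(a)(\infty)=\alpha^{-1}(a(\infty))=:d$. This is continuous on each open set $X_k$. At $\infty$, the element $a-\rho(d)$ vanishes, so by upper semicontinuity and (2)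
$$\|\theta_k'(a|_{X_k})-1\otimes d\|\le\|(a-\rho(d))|_{X_k}\|+\|\theta_k'(\rho_k(d))-1\otimes d\|\to0 .$$
The sets $\{\infty\}\cup\bigsqcup_{k>K}X_k=V_K$ form a neighborhood base, so $\Theta(a)$ is continuous. Thus $\Theta:A\to\mathcal C(X,\mathcal D)=\mathcal C(X)\otimes\mathcal D$ is a unital $\mathcal C(X)$-linear $*$-homomorphism and an isomorphism on every fibre. By Lemma 1 it is an isomorphism. $\blacksquare$

## 4. Circles collapsed over the faces of $\prod D$

We look for a counterexample over $Q$ detected by $K_1$. Since $Q$ is contractible, (1) gives $K_1(\mathcal C(Q)\otimes\mathcal Z)\cong K_1(\mathcal C(Q))=0$. A locally trivial field will not do: it is a bundle with structure group $\mathrm{Aut}(\mathcal Z)$, and by homotopy invariance of bundles over compact spaces such a bundle over a contractible space is a product. So we build $A$ as an inductive limit of fields whose fibres jump.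

The plan is this. At stage $n$ there is a circle over each point of $Q$, collapsed to a point over a closed set $F_n$, in such a way that the total space carries a class in $K_1$ coming from a sphere of dimension $2n+1$. The connecting maps should carry this class along, and kill the $K_1$-class of every single fibre circle.

Let $D$ be the closed unit disc, $\mathbb T^*=\mathbb T\setminus\{1\}$, and let $Q=\prod_{i\ge1}D$, which is homeomorphic to the Hilbert cube because $D$ is homeomorphic to $[0,1]^2$. Let
$$\pi:D\times\mathbb T\to(D\times\mathbb T)/(\partial D\times\mathbb T\cup D\times\{1\})=S^3$$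
be the collapse map. The quotient is the one-point compactification of $\mathrm{int}D\times\mathbb T^*\cong\mathbb R^3$, with base point $\infty$. Put $F_0=\emptyset$, $F_n=\{x\in Q:x_i\in\partial D\text{ for some }i\le n\}$, a closed set, and
$$B_n=\{f\in C(Q\times\mathbb T,\mathcal Z^{\otimes n}):f(x,\cdot)\text{ is constant for every }x\in F_n\},\qquad\mathcal Z^{\otimes0}=\mathbb C.$$
The relation on $Q\times\mathbb T$ that collapses each $\{x\}\times\mathbb T$ with $x\in F_n$ to a point is closed. So its quotient $Y_n$ is compact metrizable, $B_n=C(Y_n)\otimes\mathcal Z^{\otimes n}$, and $B_n$ is a separable unital $\mathcal C(Q)$-algebra via $Y_n\to Q$. Its fibre at $x$ consists of the functions on the part of $Y_n$ over $x$: it is $C(\mathbb T,\mathcal Z^{\otimes n})$ if $x\notin F_n$ and $\mathcal Z^{\otimes n}$ if $x\in F_n$.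

**Substituting a unitary for the circle variable.** For $h\in C(\mathbb T,\mathcal Z^{\otimes n})=\mathcal Z^{\otimes n}\otimes C(\mathbb T)$ and a unitary $v\in\mathcal Z$ let $h[v]=(\mathrm{id}\otimes\mathrm{ev}_v)(h)\in\mathcal Z^{\otimes(n+1)}$, where $\mathrm{ev}_v(k)=k(v)$. For instance $(a\otimes k)[v]=a\otimes k(v)$, and $h[v]=a\otimes1$ if $h\equiv a$ is constant. The map $h\mapsto h[v]$ is a unital $*$-homomorphism, hence contractive. For fixed $h$ the element $h[v]$ is continuous in $v$: on $a\otimes k$ with $k$ a Laurent polynomial this is clear, and such sums are dense. With contractivity, $h[v]$ is jointly continuous.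

Now let $v^{(0)},v^{(1)},\dots$ be unitaries in $C(S^3,\mathcal Z)$, to be chosen later, and let $v_n=v^{(n)}\circ\pi\in C(D\times\mathbb T,\mathcal Z)$. Then $v_n(y,\cdot)$ is constant for $y\in\partial D$. Define
$$\psi_n:B_n\to B_{n+1},\qquad(\psi_nf)(x,w)=f(x,\cdot)[v_n(x_{n+1},w)].\tag{3}$$
If $x\in F_n$, then $f(x,\cdot)\equiv a$ and $(\psi_nf)(x,\cdot)\equiv a\otimes1$. If $x_{n+1}\in\partial D$, then $v_n(x_{n+1},\cdot)$ is constant, so $(\psi_nf)(x,\cdot)$ is constant. Hence $\psi_nf\in B_{n+1}$, and $\psi_n$ is a unital $\mathcal C(Q)$-linear $*$-homomorphism. Put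
$$A=\varinjlim(B_n,\psi_n).$$
This is a separable unital nuclear $\mathcal C(Q)$-algebra in the bootstrap class. An element $f\cdot a$ with $f\in C_0(Q\setminus\{x\})$, $a\in A$ is a limit of images of elements $f\cdot b$ with $b\in B_n$. So the ideal $C_0(Q\setminus\{x\})A$ is the closure of the union of the images of the ideals $C_0(Q\setminus\{x\})B_n$, and since inductive limits are exact,
$$A_x=\varinjlim(B_n)_x.\tag{4}$$

## 5. The action of $\psi_n$ on $K_1$, and which unitaries preserve the class

We have $K_1(C_0(S^3\setminus\{\infty\}))=K_1(C(S^3))\cong\pi_3(U_\infty)$, and $\pi_3(SU(2))\to\pi_3(U_r)$ is an isomorphism for $2\le r\le\infty$. (Use the fibrations $SU(r)\to SU(r+1)\to S^{2r+1}$ for $r\ge2$, where $\pi_3$ and $\pi_4$ of $S^{2r+1}$ vanish, and $SU(r)\to U_r\to S^1$.) So if $\theta_k:S^3\to SU(2)$ is a map of degree $k$ with $\theta_k(\infty)=1$, then $[\theta_k]=kg$, where $g=[\theta_1]$ generates $K_1(C(S^3))\cong\mathbb Z$. Let $g_{\mathcal Z}\in K_1(C(S^3)\otimes\mathcal Z)$ be the image of $g$ under $f\mapsto f\otimes1_{\mathcal Z}$. By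 (1) it generates this group, so $[v^{(n)}]=k_n\,g_{\mathcal Z}$ for a unique $k_n\in\mathbb Z$.

**Lemma 3.** $K_0(B_n)=\mathbb Z[1]\cong\mathbb Z$ and $K_1(B_n)\cong\mathbb Z$, and $\psi_{n*}:K_1(B_n)\to K_1(B_{n+1})$ sends a generator to $\pm k_n$ times a generator.

*Proof.*

**Step 1: compute $K_*(B_n)$.** We split off evaluation at $w=1$. The map $B_n\to C(Q)\otimes\mathcal Z^{\otimes n}$, $f\mapsto f(\cdot,1)$, is split by the functions constant in $w$. A function in its kernel vanishes at $w=1$, hence vanishes over $F_n$. Since $Q\setminus F_n=(\mathrm{int}D)^n\times\prod_{i>n}D$, the kernel is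
$$N_n=C_0((\mathrm{int}D)^n\times\mathbb T^*)\otimes C\Big(\prod_{i>n}D\Big)\otimes\mathcal Z^{\otimes n}.$$
As $Q$ is contractible and $K_*(\mathcal Z^{\otimes n})=(\mathbb Z[1],0)$, the quotient has $K_*=(\mathbb Z[1],0)$. As $\prod_{i>n}D$ is contractible, (1) shows $K_*(N_n)\cong K_*(C_0(\mathbb R^{2n+1}))$. So $K_0(B_n)=\mathbb Z[1]\oplus0$, and
$$j_n:C_0((\mathrm{int}D)^n\times\mathbb T^*)\to B_n,\qquad j_n(k)(x,w)=k(x_1,\dots,x_n,w)1,$$
induces an isomorphism $\mathbb Z\cong K_1(C_0((\mathrm{int}D)^n\times\mathbb T^*))\to K_1(N_n)=K_1(B_n)$.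

**Step 2: factor $\psi_n\circ j_n$ and $j_{n+1}$ through a common map.** This isolates the role of $v_n$. Let
$$E=\{f\in C(D\times\mathbb T,\mathcal Z):f(y,\cdot)\text{ constant for }y\in\partial D\},$$
let $\rho:C(\mathbb T)\to E$, $\rho(k)=k(v_n)$, and let $\iota:C_0(\mathrm{int}D\times\mathbb T^*)\to E$, $\iota(k)=k\cdot1_{\mathcal Z}$. Define $\ell:C_0((\mathrm{int}D)^n)\otimes E\to B_{n+1}$ by
$$\ell(k\otimes f)(x,w)=k(x_1,\dots,x_n)\,(1\otimes f(x_{n+1},w)).$$
This lies in $B_{n+1}$: it vanishes for $x\in F_n$, and it is constant in $w$ if $x_{n+1}\in\partial D$. For $k\in C_0((\mathrm{int}D)^n)$ and $h\in C_0(\mathbb T^*)$, formula (3) gives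
$$\psi_n(j_n(k\otimes h))(x,w)=k(x_1,\dots,x_n)\,\big(1\otimes h(v_n(x_{n+1},w))\big)=\ell(k\otimes\rho(h))(x,w).$$
For $k'\in C_0(\mathrm{int}D\times\mathbb T^*)$ we have $j_{n+1}(k\otimes k')=\ell(k\otimes\iota(k'))$. Hence
$$\psi_n\circ j_n=\ell\circ(\mathrm{id}\otimes\rho|_{C_0(\mathbb T^*)}),\qquad j_{n+1}=\ell\circ(\mathrm{id}\otimes\iota).\tag{5}$$

**Step 3: compare generators.** Let $b$ generate $K_0(C_0((\mathrm{int}D)^n))\cong\mathbb Z$, and let $[\zeta]$, the class of the canonical unitary $\zeta(w)=w$, generate $K_1(C_0(\mathbb T^*))=K_1(C(\mathbb T))$. View $g$ as the generator of $K_1(C_0(\mathrm{int}D\times\mathbb T^*))=K_1(C(S^3))$. By Bott periodicity $b\times[\zeta]$ and $b\times g$ generate the $K_1$-groups of the domains of $j_n$ and $j_{n+1}$. Now $\rho_*[\zeta]=[v_n]=\pi^*[v^{(n)}]$, where $\pi^*:C(S^3)\otimes\mathcal Z\to E$ is composition with $\pi$. Also $\iota$ is the composition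
$$C_0(S^3\setminus\{\infty\})\subset C(S^3)\to C(S^3)\otimes\mathcal Z\xrightarrow{\ \pi^*\ }E,$$
so $\iota_*(g)=\pi^*(g_{\mathcal Z})$. Therefore $\rho_*[\zeta]=k_n\,\iota_*(g)$. By (5) and naturality of exterior products,
$$\psi_{n*}j_{n*}(b\times[\zeta])=\ell_*(b\times\rho_*[\zeta])=k_n\,\ell_*(b\times\iota_*(g))=k_n\,j_{n+1,*}(b\times g).$$
By Step 1, $j_{n*}$ and $j_{n+1,*}$ are isomorphisms. $\square$

Consequently, if $k_n=1$ for all $n$, then $K_0(A)=\mathbb Z[1]\cong\mathbb Z$ (the $\psi_n$ are unital) and $K_1(A)\cong\mathbb Z$. So we need a unitary over $S^3$ with values in $\mathcal Z$ and class $g_{\mathcal Z}$. We try the obvious candidates.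

*Scalar unitaries.* If $v^{(n)}:S^3\to\mathbb T$, it lifts to a real function, since $S^3$ is simply connected, so it is homotopic to $1$ and $k_n=0$. By Lemma 3 the class dies.

*The unitary $\theta_1:S^3\to SU(2)\subset M_2$.* It has the right class in $K_1(C(S^3)\otimes M_2)$ to carry a generator to a generator. But $M_2$ does not embed unitally in $\mathcal Z$: the class $[1]$ would be divisible by $2$ in $K_0(\mathcal Z)=\mathbb Z[1]$.

*Unitaries with values in $Z_{p,q}$.* Such a $v$ is a path of maps $S^3\to U_{pq}$ from $u_0\otimes1_q$ to $1_p\otimes u_1$. If $u_0$ and $u_1$ have classes $ag$ and $cg$, then the two ends have classes $qa$ and $pc$ in $\pi_3(U_{pq})=\mathbb Z$, so $qa=pc$. As $p,q$ are coprime, $a=pk$ and $c=qk$. The value $k=1$ is allowed: degree $p$ on the left and degree $q$ on the right. Evaluation at $t=0$ will show that $k$ is the multiple of $g$ that we want. The matrices $u_0,u_1$ have room for further constant eigenvalues, and the next lemma uses it.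

## 6. A unitary over $S^3$ with degree $p$ at one end of $Z_{p,q}$ and $q$ at the other

**Lemma 4.** Let $P\subset\mathbb T$ be finite and nonempty, and $\delta>0$. There is a unitary $v\in C(S^3,\mathcal Z)$ such that

1. $\mathrm{sp}(v(s))\supseteq P$ for all $s\in S^3$;
2. there is a probability measure $\kappa$ on $\mathbb T$ with $|\tau(h(v(s)))-\kappa(h)|\le\delta\|h\|$ for all $h\in C(\mathbb T)$, $s\in S^3$, where $\tau$ is the trace of $\mathcal Z$;
3. $[v]=g_{\mathcal Z}$ in $K_1(C(S^3)\otimes\mathcal Z)$.

*Proof.*

**Step 1: the two ends.** We write down the boundary values and count eigenvalues. Let $P=\{\lambda_1,\dots,\lambda_d\}$. Pick coprime $p<q$ with $p\ge d+2$, $2(d+1)/p\le\delta$ and $Z_{p,q}\subset\mathcal Z$ unitally. Let $c_0$ (resp. $c_1$) be the diagonal matrix of size $p-2$ (resp. $q-2$) in which $\lambda_1$ occurs $p-1-d$ (resp. $q-1-d$) times and each $\lambda_j$, $j\ge2$, once. Put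
$$u_0=\theta_p\oplus c_0:S^3\to U_p,\qquad u_1=\theta_q\oplus c_1:S^3\to U_q.$$
The constant diagonal entries of $u_0\otimes1_q$ coming from $c_0$ are $\lambda_1$, occurring $q(p-1-d)$ times, and $\lambda_j$ ($j\ge2$), $q$ times each. Those of $1_p\otimes u_1$ coming from $c_1$ are $\lambda_1$, $p(q-1-d)$ times, and $\lambda_j$ ($j\ge2$), $p$ times each. Since $p<q$, we have $pq-p(d+1)\ge pq-q(d+1)$ and $q\ge p$. So both contain the multiset $M$ in which $\lambda_1$ has multiplicity $pq-q(d+1)=q(p-1-d)\ge q$ and each $\lambda_j$, $j\ge2$, has multiplicity $p$. Put $m=\mathrm{diag}(M)$ and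
$$r=pq-|M|=q(d+1)-p(d-1),\qquad\text{so}\quad 2q\le r\le q(d+1).$$
Sorting the blocks by permutation matrices $V_0,V_1$ gives
$$u_0\otimes1_q=V_0(m\oplus s_0)V_0^*,\qquad1_p\otimes u_1=V_1(m\oplus s_1)V_1^*,$$
where $s_0:S^3\to U_r$ is a block sum of $q$ copies of $\theta_p$ and constants, and $s_1:S^3\to U_r$ is a block sum of $p$ copies of $\theta_q$ and constants.

For the bookkeeping, take $d=1$, $P=\{\lambda\}$, $p=3$, $q=4$. Then $u_0=\theta_3\oplus\lambda$ and $u_1=\theta_4\oplus\lambda\oplus\lambda$. The matrix $u_0\otimes 1_4$ has four blocks $\theta_3$ and four entries $\lambda$; the matrix $1_3\otimes u_1$ has three blocks $\theta_4$ and six entries $\lambda$. So $M$ is $\lambda$ four times, $r=8$, $s_0=\theta_3^{\oplus4}$, $s_1=\theta_4^{\oplus3}\oplus\lambda\oplus\lambda$. Both varying parts have class $12$.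

**Step 2: connect the ends while keeping $m$ fixed.** The purpose is to have the eigenvalues $M$ present for all $t$. Let $\gamma_t$ be a path in the connected group $U_r(\mathbb C)$ from $s_0(\infty)$ to $s_1(\infty)$. Because $\theta_p(\infty)=1=\theta_q(\infty)$, the maps $s_0\gamma_0^{-1}$ and $s_1\gamma_1^{-1}$ are based, and they are block sums of $q$ copies of $\theta_p$, resp. $p$ copies of $\theta_q$, and $1$'s. Such a block sum is the product of maps each having one nontrivial $2\times2$ block. Moving this block to the upper left corner by conjugation with a permutation matrix, which is joined to $1$ by a path of unitaries, is a based homotopy. So the class of a block sum is the sum of the degrees, and both maps have class $pq\in\pi_3(U_r)=\mathbb Z$. Hence there is a based homotopy $\sigma_t$ from $s_0\gamma_0^{-1}$ to $s_1\gamma_1^{-1}$. Put $s_t=\sigma_t\gamma_t$, which agrees with the given $s_0,s_1$ at the ends. Let $V_t$ be a path in $U_{pq}(\mathbb C)$ from $V_0$ to $V_1$, and set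
$$v(s)(t)=V_t\,(m\oplus s_t(s))\,V_t^*.$$
Then $v(s)(0)=u_0(s)\otimes1_q$ and $v(s)(1)=1_p\otimes u_1(s)$, so $v\in C(S^3,Z_{p,q})\subset C(S^3,\mathcal Z)$.

**Step 3: property 1.** Every matrix $v(s)(t)$ has the elements of $M\supseteq P$ among its eigenvalues, and $\mathrm{sp}(v(s))$ contains these eigenvalues. The spectrum does not change under the unital inclusion $Z_{p,q}\subset\mathcal Z$.

**Step 4: property 2.** First we describe $\tau$ on $Z_{p,q}$. Let $\mathrm{tr}$ be the normalized trace of $M_{pq}$, and let $\nu$ be the probability measure on $[0,1]$ given by $\tau$ on the central subalgebra $C([0,1])\cdot1\subset Z_{p,q}$. We claim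
$$\tau(f)=\int\mathrm{tr}(f(t))\,d\nu(t)\qquad(f\in Z_{p,q}).\tag{6}$$
Subtracting $\mathrm{tr}(f(\cdot))1$, it suffices to show $\tau(f)=0$ if $\mathrm{tr}(f(t))=0$ for all $t$. Fix $\varepsilon>0$. For each $t_0$ the set $\{f'(t_0):f'\in Z_{p,q}\}$ is a full matrix algebra ($M_p\otimes1$, $M_{pq}$ or $1\otimes M_q$) and $f(t_0)$ has trace zero in it, so $f(t_0)$ is a finite sum of commutators there. Lifting, we get finitely many $b_i,c_i\in Z_{p,q}$ with $\|f(t)-\sum_i[b_i,c_i](t)\|<\varepsilon$ for $t$ near $t_0$. With a finite partition of unity $(\chi_j)$ on $[0,1]$ subordinate to such neighborhoods, $f$ is within $\varepsilon$ of $\sum_j\sum_i\chi_j[b_{ij},c_{ij}]=\sum_j\sum_i[\chi_jb_{ij},c_{ij}]$, on which $\tau$ vanishes. So $|\tau(f)|\le\varepsilon$ for every $\varepsilon>0$, and (6) follows.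

Let $\kappa$ be the uniform probability measure on the multiset $M$. The eigenvalues of $v(s)(t)$ are $M$ and $r$ others, so for all $s,t$
$$|\mathrm{tr}\,h(v(s)(t))-\kappa(h)|\le|M|\Big(\tfrac1{|M|}-\tfrac1{pq}\Big)\|h\|+\tfrac r{pq}\|h\|=\tfrac{2r}{pq}\|h\|\le\tfrac{2(d+1)}p\|h\|\le\delta\|h\|.$$
Integrate over $\nu$ and use (6).

**Step 5: property 3.** By (1), $f\mapsto f\otimes1$ induces an isomorphism $K_1(C(S^3))\cong K_1(C(S^3)\otimes Z_{p,q})$. Let $[v]$ correspond to $kg$. Evaluation at $t=0$ is a map $C(S^3)\otimes Z_{p,q}\to C(S^3)\otimes M_p$. It sends the image of $kg$ to the class of $kg\otimes 1_p$, which is $p\,kg$, and it sends $[v]$ to $[u_0]=[\theta_p]=p\,g$, since constants have class $0$. So $k=1$. Now apply $C(S^3)\otimes Z_{p,q}\subset C(S^3)\otimes\mathcal Z$. $\square$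

## 7. Constant eigenvalue $1$ only: a fibre that is not simple

By Lemmas 3 and 4 the $K$-theory of $A$ is already as we want. The simplest choice is to apply Lemma 4 with $P=\{1\}$ at every stage. We show that then some fibre is not simple, so a better choice of $P$ is needed.

For $x\notin\bigcup_nF_n$ write $v_n(w)=v_n(x_{n+1},w)$. By (3) and (4)
$$A_x=\varinjlim\big(C(\mathbb T,\mathcal Z^{\otimes n}),\Psi_n\big),\qquad\Psi_n(h)(w)=h[v_n(w)].\tag{7}$$
The map $h\mapsto h[v]$ is the restriction $\mathcal Z^{\otimes n}\otimes C(\mathbb T)\to\mathcal Z^{\otimes n}\otimes C(\mathrm{sp}(v))$ followed by an injective unital $*$-homomorphism. So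
$$h[v]=0\iff h|_{\mathrm{sp}(v)}=0,\qquad\mathrm{sp}(h[v])=\bigcup_{\lambda\in\mathrm{sp}(v)}\mathrm{sp}(h(\lambda)).\tag{8}$$

With $P=\{1\}$ we have $d=1$, $m=1$, $s_0(\infty)=s_1(\infty)=1$, and we may take $\gamma_t=1$ in the proof of Lemma 4. Then $v^{(n)}(\infty)=1$, so $v_n(y,1)=1$ for all $y\in D$. Hence $\Psi_n(h)(1)=h[1]=h(1)\otimes1$, and the evaluations at $w=1$ fit together to a unital $*$-homomorphism $A_x\to\mathcal Z^{\otimes\infty}$. We choose $x$ so that it is not injective.

Put $w_0=-1$. Given $w_n\ne1$, let $p_n$ be the integer $p$ used for $v^{(n)}$. The map $\theta_{p_n}$ has nonzero degree, hence is onto $SU(2)$, so $\theta_{p_n}(s_n)=\mathrm{diag}(w_n,\overline{w_n})$ for some $s_n\in S^3$. As $\theta_{p_n}(\infty)=1$, we have $s_n\ne\infty$, so $s_n=\pi(x_{n+1},w_{n+1})$ with $x_{n+1}\in\mathrm{int}D$ and $w_{n+1}\ne1$. This defines $x\notin\bigcup F_n$ with $w_n\in\mathrm{sp}(v_n(w_{n+1}))$ for all $n$, because $w_n$ is an eigenvalue of $v^{(n)}(s_n)(0)=u_0(s_n)\otimes1$. Let $\Psi_{0,N}=\Psi_{N-1}\cdots\Psi_0$. By (8) and induction on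 $N$, $w_0\in\mathrm{sp}(\Psi_{0,N}(\zeta)(w_N))$: the case $N=0$ is $\zeta(w_0)=w_0$, and
$$\mathrm{sp}\big(\Psi_{0,N+1}(\zeta)(w_{N+1})\big)=\mathrm{sp}\big(\Psi_{0,N}(\zeta)[v_N(w_{N+1})]\big)\supseteq\mathrm{sp}\big(\Psi_{0,N}(\zeta)(w_N)\big).$$
So $\|\Psi_{0,N}(\zeta-1)\|\ge|w_0-1|=2$ for all $N$, and the image of $\zeta-1$ in $A_x$ is nonzero. It lies in the kernel of the unital map $A_x\to\mathcal Z^{\otimes\infty}$. Thus $A_x$ is not simple, and $A_x\not\cong\mathcal Z$.

The obstruction is the point $w=1$, which is carried to itself alone by all the spectra. The cure is to make each $\mathrm{sp}(v^{(n)}(s))$ so dense in $\mathbb T$ that the earlier maps, which may magnify gaps, still leave only tiny gaps.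

**Choice of $P_n$ and $v_n$.** Proceed inductively for $n\ge0$. Suppose $v_0,\dots,v_{n-1}\in C(D\times\mathbb T,\mathcal Z)$ are chosen, and let
$$\omega_i(\varepsilon)=\sup\{\|v_i(y,w)-v_i(y,w')\|:y\in D,\ |w-w'|\le\varepsilon\}\qquad(i<n).$$
Each $\omega_i$ is nondecreasing and tends to $0=\omega_i(0)$ as $\varepsilon\to0$, by uniform continuity. So we can choose $\varepsilon_n>0$ with
$$\omega_m(\omega_{m+1}(\cdots\omega_{n-1}(\varepsilon_n)\cdots))\le2^{-n}\qquad\text{for all }0\le m<n,\tag{9}$$
and then a finite $\varepsilon_n$-dense set $P_n\subset\mathbb T$. Apply Lemma 4 with $P=P_n$ and $\delta=2^{-n}$ to get $v^{(n)}\in C(S^3,\mathcal Z)$ and $\kappa_n$, and put $v_n=v^{(n)}\circ\pi$. From now on $A$ is the algebra of Section 4 built from these $v_n$. By property 3, $k_n=1$ for all $n$, so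
$$K_0(A)=\mathbb Z[1]\cong\mathbb Z,\qquad K_1(A)\cong\mathbb Z.\tag{10}$$

## 8. Every fibre of $A$ is the Jiang–Su algebra

**Points of $\bigcup F_n$.** If $x\in F_{n_0}$, then for $n\ge n_0$ we have $(B_n)_x=\mathcal Z^{\otimes n}$ with connecting maps $a\mapsto a\otimes1$. So $A_x\cong\mathcal Z^{\otimes\infty}\cong\mathcal Z$ by (4).

From here on let $x\notin\bigcup F_n$, so that $A_x$ is given by (7). It is nonzero, since the maps are unital. We check the hypotheses of [CETWW] one by one.

**Step 1: how the maps act on closed sets.** We prepare the study of ideals, which correspond to closed subsets of $\mathbb T$. For closed $C\subset\mathbb T$ let $S_n(C)=\bigcup_{w\in C}\mathrm{sp}(v_n(w))$. If $u,u'$ are unitaries and $\lambda\in\mathrm{sp}(u)$, then $\mathrm{dist}(\lambda,\mathrm{sp}(u'))\le\|u-u'\|$. Otherwise $\|(u'-\lambda)^{-1}\|=\mathrm{dist}(\lambda,\mathrm{sp}(u'))^{-1}<\|u-u'\|^{-1}$ and $u-\lambda=(u'-\lambda)(1+(u'-\lambda)^{-1}(u-u'))$ would be invertible. So the Hausdorff distance of the spectra is at most $\|u-u'\|$. Two consequences follow.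

The set $S_n(C)$ is closed: if $\lambda_i\in\mathrm{sp}(v_n(w_i))$ with $w_i\in C$ and $\lambda_i\to\lambda$, pass to a subsequence with $w_i\to w\in C$; then $\mathrm{dist}(\lambda_i,\mathrm{sp}(v_n(w)))\to0$, so $\lambda\in\mathrm{sp}(v_n(w))$.

If $C\subset C'$ and $C$ is $\varepsilon$-dense in $C'$, then $S_n(C)$ is $\omega_n(\varepsilon)$-dense in $S_n(C')$: for $\lambda'\in\mathrm{sp}(v_n(w'))$ with $w'\in C'$ choose $w\in C$ with $|w-w'|\le\varepsilon$; some $\lambda\in\mathrm{sp}(v_n(w))$ has $|\lambda-\lambda'|\le\omega_n(\varepsilon)$.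

**Step 2: $A_x$ is simple.** Let $I\subsetneq A_x$ be a closed ideal and $I_n$ its preimage in $C(\mathbb T,\mathcal Z^{\otimes n})$. For each $w$, $\{h(w):h\in I_n\}$ is an ideal of the simple algebra $\mathcal Z^{\otimes n}$, hence $0$ or everything. Let $C_n$ be the set of $w$ for which it is $0$. It is closed, and by a partition of unity $I_n=\{h:h|_{C_n}=0\}$. As $1\notin I_n$, $C_n\ne\emptyset$. We have $h\in I_n$ iff $\Psi_n(h)\in I_{n+1}$, that is, iff $h[v_n(w)]=0$ for all $w\in C_{n+1}$. By (8) this holds iff $h$ vanishes on $S_n(C_{n+1})$. Since both sets are closed,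
$$C_n=S_n(C_{n+1})\supseteq P_n,\tag{11}$$
where the inclusion uses $C_{n+1}\neq\emptyset$ and property 1 of Lemma 4.

Let $C_n^0$ be the sets belonging to the zero ideal. Then $C_n\subset C_n^0$. For $m<n$, (11) gives $C_m=S_m\cdots S_{n-1}(C_n)$ and $C_m^0=S_m\cdots S_{n-1}(C_n^0)$. Since $C_n\supseteq P_n$ is $\varepsilon_n$-dense in $\mathbb T$, hence in $C_n^0$, repeated use of Step 1 and (9) shows that $C_m$ is $2^{-n}$-dense in $C_m^0$. Letting $n\to\infty$, and using that $C_m$ is closed, $C_m=C_m^0$ for all $m$. So $I$ and $0$ have the same preimages at every stage. A closed ideal of an inductive limit is the closure of the union of its intersections with the images of the stages, so $I=0$.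

**Step 3: $A_x$ has exactly one tracial state.** We use property 2 of Lemma 4. The algebra $\mathcal Z^{\otimes n}$ is monotracial with trace $\tau_n$. If $\varphi$ is a tracial state on $C(\mathbb T)\otimes\mathcal Z^{\otimes n}$ and $0\le k\in C(\mathbb T)$, then $a\mapsto\varphi(k\otimes a)$ is a positive trace, hence a multiple of $\tau_n$. So $\varphi=\mu\otimes\tau_n$ for a probability measure $\mu$ on $\mathbb T$. Since $\Psi_n(k\otimes a)(w)=a\otimes k(v_n(w))$ and $\tau_{n+1}=\tau_n\otimes\tau$,
$$(\mu\otimes\tau_{n+1})\circ\Psi_n=\Psi_n^*\mu\otimes\tau_n,\qquad(\Psi_n^*\mu)(k)=\int\tau(k(v_n(w)))\,d\mu(w).$$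
The map $\Psi_n^*$ is linear and norm-contractive on measures, and $\|\Psi_n^*\mu-\kappa_n\|\le2^{-n}$ for every probability measure $\mu$. Tracial states of $A_x$ correspond to sequences $(\mu_n)$ of probability measures with $\mu_n=\Psi_n^*\mu_{n+1}$. Such sequences exist, because an inverse limit of nonempty compact spaces under continuous maps is nonempty (weak-$*$ topology). If $(\mu_n)$ and $(\mu_n')$ are two of them, then for $n\ge m$
$$\|\mu_m-\mu_m'\|\le\|\mu_n-\mu_n'\|\le\|\Psi_n^*\mu_{n+1}-\kappa_n\|+\|\kappa_n-\Psi_n^*\mu'_{n+1}\|\le2\cdot2^{-n}.$$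
So $\mu_m=\mu_m'$ for all $m$.

**Step 4: the $K$-theory of $A_x$ is that of $\mathcal Z$.** Here we see the class of the fibre circle die. By (1), $K_0(C(\mathbb T)\otimes\mathcal Z^{\otimes n})=\mathbb Z[1]$ and $K_1(C(\mathbb T)\otimes\mathcal Z^{\otimes n})=\mathbb Z[\zeta]$. The map $\Psi_n$ is unital, hence an isomorphism on $K_0$. The class $\Psi_{n*}[\zeta]$ is that of $w\mapsto1\otimes v^{(n)}(\pi(x_{n+1},w))$. The loop $w\mapsto\pi(x_{n+1},w)$ is null-homotopic in $S^3$. So this unitary is homotopic to a constant one coming from $\mathcal Z$, whose class is $0$ because $K_1(\mathcal Z)=0$. Hence $K_0(A_x)=\mathbb Z[1]\cong\mathbb Z$ and $K_1(A_x)=0$. The classes $k[1]$ with $k\ge0$ are positive. If $k<0$, then $k[1]$ is not the class of a projection over $A_x$, because the tracial state takes the value $k<0$ on it. So $K_0(A_x)_+=\mathbb Z_{\ge0}[1]$.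

**Step 5: $\mathcal Z$-stability.** Lemma 2, applied to the algebras $C(\mathbb T)\otimes\mathcal Z^{\otimes n}$, $n\ge1$, gives $A_x\cong A_x\otimes\mathcal Z$.

**Step 6: classification.** The algebra $A_x$ is simple, separable, unital, nuclear, $\mathcal Z$-stable, and in the bootstrap class, hence satisfies the UCT. Its Elliott invariant is that of $\mathcal Z$: $(\mathbb Z,\mathbb Z_{\ge0},1)$, $K_1=0$, one trace, and the only possible pairing. By [CETWW], $A_x\cong\mathcal Z$.

## 9. Theorem A: $K_1(A)\cong\mathbb Z$ against $K_1(\mathcal C(Q)\otimes\mathcal Z)=0$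

**The case $\mathcal D=\mathcal Z$.** By Section 8 all fibres of $A$ are $\cong\mathcal Z$. By (10), $K_0(A)\cong\mathbb Z$ and $K_1(A)\cong\mathbb Z$, while $K_1(\mathcal C(Q)\otimes\mathcal Z)\cong K_1(\mathcal Z)=0$.

**The case $\mathcal D=\mathcal O_\infty$.** The algebra $A\otimes\mathcal O_\infty$ is a separable unital $\mathcal C(Q)$-algebra. Since $\mathcal O_\infty$ is nuclear, tensoring with it is exact, so the fibres are $A_x\otimes\mathcal O_\infty\cong\mathcal Z\otimes\mathcal O_\infty$. The algebra $\mathcal Z\otimes\mathcal O_\infty$ is simple, nuclear, purely infinite and in the bootstrap class, with $K_*=(\mathbb Z[1],0)$ by (1), so it is $\cong\mathcal O_\infty$ by Kirchberg–Phillips. By (1) with $B=\mathcal O_\infty$, $K_1(A\otimes\mathcal O_\infty)\cong K_1(A)\cong\mathbb Z$, while $K_1(\mathcal C(Q)\otimes\mathcal O_\infty)\cong K_1(\mathcal O_\infty)=0$. $\blacksquare$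

So (I) fails over the Hilbert cube for $\mathcal D=\mathcal Z$ and for $\mathcal D=\mathcal O_\infty$. The algebra $A\otimes\mathcal O_\infty$ absorbs $\mathcal O_\infty$, and $A$ absorbs $\mathcal Z$ by Lemma 2 applied to $B_n=C(Y_n)\otimes\mathcal Z^{\otimes n}$, $n\ge1$. Thus $\mathcal D$-absorption together with fibres $\mathcal D$ does not imply triviality.

## 10. Other fibres and other bases: proof of Theorem B

Note first that $K_0(\mathcal O_2)=0$. Step 2 shows conversely that $K_0(\mathcal D)=0$ forces $\mathcal D\cong\mathcal O_2$.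

**Step 1: $X=Q$ and $K_0(\mathcal D)\ne0$.** We tensor the algebra $A$ of Theorem A with $\mathcal D$ and detect nontriviality by the fibre map on $K_1$. The algebra $A\otimes\mathcal D$ is $\mathcal D$-absorbing because $\mathcal D\cong\mathcal D\otimes\mathcal D$. Since $\mathcal D$ is nuclear, its fibres are $A_x\otimes\mathcal D\cong\mathcal Z\otimes\mathcal D\cong\mathcal D$ by [W11]. Since $A$ is in the bootstrap class, the Künneth map embeds $K_1(A)\otimes K_0(\mathcal D)\cong K_0(\mathcal D)\ne0$ into $K_1(A\otimes\mathcal D)$. By naturality, the composition of this embedding with $K_1(A\otimes\mathcal D)\to K_1(A_x\otimes\mathcal D)$ factors through $K_1(A_x)\otimes K_0(\mathcal D)=0$. So $K_1(A\otimes\mathcal D)\to K_1((A\otimes\mathcal D)_x)$ has a nonzero kernel. For $\mathcal C(Q)\otimes\mathcal D$ the corresponding map, evaluation at $x$, is an isomorphism on $K_1$, because $Q$ is contractible. A $\mathcal C(Q)$-isomorphism maps $\mathcal C_0(Q\setminus\{x\})\cdot(A\otimes\mathcal D)$ onto the corresponding ideal of $\mathcal C(Q)\otimes\mathcal D$,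 so it is compatible with the fibre maps. Hence there is none.

**Step 2: $X=Q$ and $K_0(\mathcal D)=0$.** We show that $\mathcal D\cong\mathcal O_2$ and use (III). If $\mathcal D$ had a tracial state, it would give $[1_{\mathcal D}]$ the value $1$, so $[1_{\mathcal D}]\ne0$. Hence $\mathcal D$ is purely infinite by [TW](c). In a purely infinite simple unital algebra, nonzero projections with equal $K_0$-class are equivalent (Cuntz). Take a projection $p\sim1$ with $p<1$. Then $1-p\ne0$ and $[1-p]=0=[1]$, so $1-p\sim1$. Isometries with range projections $p$ and $1-p$ generate a unital copy of $\mathcal O_2$ in $\mathcal D$. As $\mathcal D\cong\mathcal D^{\otimes\infty}$, placing this copy in tensor factors further and further out gives a unital $*$-homomorphism $\mathcal O_2\to(\ell^\infty(\mathcal D)/c_0(\mathcal D))\cap\mathcal D'$. By [TW](a), $\mathcal D\cong\mathcal D\otimes\mathcal O_2$, and $\mathcal D\otimes\mathcal O_2\cong\mathcal O_2$ by Kirchberg's absorption theorem. Thus $\mathcal D\cong\mathcal O_2$, and (III) provides the example.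

**Step 3: pull back to general $X\supseteq Q_0\cong Q$.** We extend a nontrivial example $A'$ over $Q_0$ to $X$. Identify $Q_0$ with $\prod_{\mathbb N}[0,1]$. By Tietze's theorem, applied coordinatewise to the identity of $Q_0$, there is a retraction $r:X\to Q_0$. View $\mathcal C(X)\otimes A'$ as a $\mathcal C(X\times Q_0)$-algebra, and let $r^*A'$ be its restriction to the graph of $r$, which is homeomorphic to $X$. It is a separable unital $\mathcal C(X)$-algebra with fibre $A'_{r(x)}\cong\mathcal D$ at $x$.

If $\mathcal D\not\cong\mathcal O_2$, we take $A'=A\otimes\mathcal D$ from Step 1. Since $\mathcal D$ is nuclear, tensoring with $\mathcal D$ commutes with the passage to the quotient that defines $r^*$, so $r^*(A\otimes\mathcal D)\cong r^*(A)\otimes\mathcal D$. This absorbs $\mathcal D$.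

**Step 4: the pullback restricts to $A'$ on $Q_0$.** This transfers nontriviality. As $r$ is the identity on $Q_0$, the restriction of $r^*A'$ to $Q_0$ is the restriction of $\mathcal C(X)\otimes A'$ to the diagonal $\Delta\subset Q_0\times Q_0$, which is the restriction $R$ of $\mathcal C(Q_0)\otimes A'$ to $\Delta$. Consider the surjective $*$-homomorphism $\mathcal C(Q_0)\otimes A'\to A'$, $g\otimes a\mapsto ga$. A function $F\in\mathcal C(Q_0\times Q_0)$ acts on the right-hand side through $y\mapsto F(y,y)$, so the ideal of functions vanishing on $\Delta$ is sent to $0$. We obtain a surjective $\mathcal C(Q_0)$-linear map $R\to A'$. The fibre of $\mathcal C(Q_0)\otimes A'$ at $(y,y)$ is $A'_y$, and on it the map is the identity of $A'_y$. By Lemma 1, $R\cong A'$ as $\mathcal C(Q_0)$-algebras.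

If $r^*A'\cong\mathcal C(X)\otimes\mathcal D$ over $\mathcal C(X)$, restriction to $Q_0$ would give $A'\cong\mathcal C(Q_0)\otimes\mathcal D$ over $\mathcal C(Q_0)$, contradicting the choice of $A'$. $\blacksquare$
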